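# Prescribing how a minimal homeomorphism acts on $K$-theory

## 1. Rotations and reflections of the circle

Let $S^1=\mathbb R/\mathbb Z$ and let $R(x)=x+\theta$ with $\theta$ irrational. Suppose $F\subseteq S^1$ is closed, nonempty and $R(F)=F$. Then $F$ contains the full orbit of some point $x$. Among $0,\theta,2\theta,\dots,N\theta$ two are at distance at most $1/N$ in $S^1$, so some nonzero multiple $m\theta$ is within $1/N$ of $0$ and is not $0$. The points $x+jm\theta$, $j\in\mathbb Z$, therefore come within $1/N$ of every point. As $N$ is arbitrary, the orbit is dense and $F=S^1$. No proper closed piece of the circle is invariant: $R$ is minimal.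

Now look at $K$-theory. We have $K^0(S^1)=\mathbb Z$, generated by the trivial line bundle $[1]$, and $K^1(S^1)=\mathbb Z$, on which a self-map acts by multiplication by its degree. A rotation is homotopic to the identity, so it acts trivially on both groups.

Can a minimal homeomorphism of the circle act on $K^1(S^1)=\mathbb Z$ by $-1$? Such a map has degree $-1$, so it lifts to a continuous $a:\mathbb R\to\mathbb R$ with $a(t+1)=a(t)-1$. The function $a(t)-t$ drops by $2$ whenever $t$ increases by $1$, so it tends to $\mp\infty$ as $t\to\pm\infty$ and has a zero. The map has a fixed point $x$, and $\{x\}$ is a closed invariant set. So the answer is no.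

But this says something about the circle only. Perhaps another compact space has the $K$-theory of the circle and a minimal homeomorphism acting by $-1$ on $K^1$. Is there an even simpler one, with the $K$-theory of a point? Which groups, and which automorphisms, can occur?

## 2. Which automorphisms of $K$-theory occur?

**Definition (minimal).** Let $X$ be an infinite compact metric space. A homeomorphism $\alpha$ of $X$ is minimal if every closed nonempty $F\subseteq X$ with $\alpha(F)=F$ equals $X$.

A minimal $\alpha$ has no periodic points: a periodic orbit is finite, closed and invariant, while $X$ is infinite.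

For a compact metric space $X$ write $K^*(X)=K^0(X)\oplus K^1(X)$. A continuous $\alpha:X\to X$ induces $\alpha^*$ on $K^*(X)$. We have $K^0(X)\cong\mathbb Z\oplus\tilde K^0(X)$ with $\mathbb Z$ generated by $[1]$, and $\alpha^*[1]=[1]$. So on this summand there is no freedom. On the rest we ask for everything. The following is Question B, from R. J. Deeley, I. F. Putnam and K. R. Strung, "Minimal homeomorphisms and topological $K$-theory", arXiv:2012.10950 (2020).

**Question B.** Given countable abelian groups $G_0,G_1$ and automorphisms $\sigma_0,\sigma_1$ of them, is there an infinite compact metric space $X$ with a minimal homeomorphism $\alpha$ and isomorphisms $\theta_0:K^0(X)\to\mathbb Z\oplus G_0$, $\theta_1:K^1(X)\to G_1$ such that $\theta_0([1])=(1,0)$, $\theta_0\alpha^*\theta_0^{-1}=\mathrm{id}\oplus\sigma_0$ and $\theta_1\alpha^*\theta_1^{-1}=\sigma_1$?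

It is known that the answer is positive when $G_0,G_1$ are finitely generated and $\sigma_0,\sigma_1$ are the identity. We shall prove that it is always positive.

**Theorem A.** For all countable abelian groups $G_0,G_1$ and all $\sigma_i\in\mathrm{Aut}(G_i)$ there are an infinite (connected, finite-dimensional) compact metric space $X$, a minimal homeomorphism $\alpha$ of $X$, and isomorphisms $\theta_0:K^0(X)\to\mathbb Z\oplus G_0$, $\theta_1:K^1(X)\to G_1$ with $\theta_0([1])=(1,0)$, $\theta_0\alpha^*\theta_0^{-1}=\mathrm{id}\oplus\sigma_0$, $\theta_1\alpha^*\theta_1^{-1}=\sigma_1$.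

**Theorem B.** Let $r\ge2$, let $A_2,\dots,A_r$ be countable abelian groups and $\tau_i\in\mathrm{Aut}(A_i)$. Put $\ell=2r+7$, let $d\ge2\ell+1=4r+15$ be odd, and let $\varphi$ be any minimal $C^\infty$ diffeomorphism of $M=S^d$. Then there are a compact metrizable $X$, a homeomorphism $\alpha$ of $X$ and a continuous surjection $\pi:X\to M$ with $\pi\alpha=\varphi\pi$ such that:

* (a) $X$ is infinite, connected, $\dim X\le d$; $\alpha$ is minimal; $\pi$ is one-to-one over a dense $G_\delta$ set.
* (b) In Čech cohomology, $H^0(X;\mathbb Z)=\mathbb Z$; for $2\le i\le r$ there is an isomorphism $H^{d-1-i}(X;\mathbb Z)\cong A_i$ carrying $\alpha^*$ to $\tau_i$; all other $H^k(X;\mathbb Z)$ vanish.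
* (c) $\pi_*$ is an affine homeomorphism from the $\alpha$-invariant onto the $\varphi$-invariant Borel probability measures, and $h_{top}(\alpha)=h_{top}(\varphi)$.
* (d) If $r=3$, then $(X,\alpha)$ satisfies the conclusion of Theorem A with $(G_0,\sigma_0)=(A_2,\tau_2)$ and $(G_1,\sigma_1)=(A_3,\tau_3)$. Moreover all products in $K^*(X)$ of two elements of $\tilde K^0(X)\oplus K^1(X)$ vanish.

**Proposition C.** If $X$ is compact metrizable, then $K^*(X)$ is countable. So a quadruple $(G_0,G_1,\sigma_0,\sigma_1)$ with $G_0,G_1$ arbitrary abelian groups is realizable as in Theorem A if and only if $G_0$ and $G_1$ are countable.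

Theorem B implies Theorem A as follows. By Fathi–Herman (*Existence de difféomorphismes minimaux*, Astérisque 49 (1977), 37–59), a closed connected manifold with a free smooth circle action carries a minimal $C^\infty$ diffeomorphism. The Hopf action makes this apply to every odd sphere. Take $r=3$, so $\ell=13$, take $d\ge27$ odd, and use (d).

Two facts about $\varphi$ will be used throughout. It has no periodic points, as noted above. It preserves orientation: it has no fixed point and $d$ is odd, so the Lefschetz fixed point theorem gives $0=1-\deg\varphi$, that is, $\deg\varphi=1$.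

## 3. A trace identity that rules out finite complexes

The first place to look for $X$ is among closed manifolds, or finite CW complexes. Here is exactly what goes wrong.

Let $X$ be a finite connected CW complex with a minimal homeomorphism $\alpha$ realizing $(G_0,G_1,\sigma_0,\sigma_1)$. The groups $G_i$ are then finitely generated, so $G_0=\mathbb Q$, for instance, is out of reach. The Chern character is a natural isomorphism of $K^0(X)\otimes\mathbb Q$ with $H^{\mathrm{even}}(X;\mathbb Q)$ and of $K^1(X)\otimes\mathbb Q$ with $H^{\mathrm{odd}}(X;\mathbb Q)$. Hence the Lefschetz number of $\alpha^n$ equals $1+\mathrm{tr}(\sigma_0^n\otimes\mathbb Q)-\mathrm{tr}(\sigma_1^n\otimes\mathbb Q)$. Since $\alpha$ has no periodic points, the Lefschetz theorem forces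
$$1+\mathrm{tr}(\sigma_0^n\otimes\mathbb Q)=\mathrm{tr}(\sigma_1^n\otimes\mathbb Q)\qquad(n\ge1). \tag{1}$$

For $G_0=0$, $G_1=\mathbb Z$, $\sigma_1=-1$, equation (1) with $n=1$ reads $1=-1$; this is the obstruction found by hand on the circle. For $G_0=G_1=0$ it reads $1=0$. So no finite complex with the $K$-theory of a point has a minimal homeomorphism. The space $X$ must in general be more complicated than a finite complex, even for very small data.

## 4. Blowing up an invariant curve in the 3-sphere

We get past (1) in the case $G_0=G_1=0$ first. Let $\varphi$ be a minimal $C^\infty$ diffeomorphism of $S^3$, and let $f:\mathbb R\to S^3$ be an injective smooth immersion with $f(t+1)=\varphi(f(t))$. (The proof of Lemma 1 below produces such an $f$; it uses only $2\cdot1<3$, the connectedness of $S^3$, and the translation action of $\mathbb Z$ on $\mathbb R$.) The curve $L=f(\mathbb R)$ is invariant, hence dense.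

Form a new space $X$ by keeping every point off $L$ and replacing each $y\in L$ by the circle of normal directions to $L$ at $y$. Since $L$ is dense, one does this for arcs first. For the arc $f([-n,n])$, replace each interior point by its normal circle and leave the two end points alone. The result $X_n$ looks like $S^3\setminus T_n$, where $T_n$ is an open spindle around the arc whose thickness tapers to $0$ at the end points: pushing the skin of the spindle radially onto the arc remembers exactly the normal direction. Here $T_n\cong\mathbb R\times(\text{open disc})$ is contractible, so Alexander duality gives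
$$\tilde H^k(X_n)\cong\tilde H_{2-k}(T_n)=0\quad\text{for all }k.$$
Let $X=\varprojlim X_n$. By continuity of Čech cohomology, $X$ has the cohomology of a point, and the spectral sequence of Section 10 then gives it the $K$-theory of a point. The homeomorphism $\varphi$ lifts to $\alpha$ on $X$, with the derivative $d\varphi$ acting on the normal circles.

Why is $\alpha$ minimal? Let $\pi:X\to S^3$ be the projection. If $F\subseteq X$ is closed, nonempty and invariant, then $\pi(F)$ is closed, nonempty and $\varphi$-invariant, so $\pi(F)=S^3$. Hence $F$ contains every point of $X$ that is alone in its fiber. These are the points off $L$, and they are dense in $X$ (any open set of $X$ contains an open set of $S^3$ minus an arc, and $L$ has measure zero). So $F=X$. The topology of $X_n$ and $X$, the lift $\alpha$, and the density are treated in detail in Sections 7 and 8, in a generality that covers this curve word for word.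

With this system $(X,\alpha)$ in hand it is tempting to take a product. For a finite complex $Y$, the projection induces $K^*(Y)\cong K^*(X\times Y)$: both sides are cohomology theories in $Y$, and the natural map is an isomorphism for $Y$ a point. So a homeomorphism $g$ of $Y$ with prescribed action on $K^*(Y)$ gives $\alpha\times g$ with the same action on $K^*(X\times Y)$. But if $F\subsetneq Y$ is closed, nonempty and $g$-invariant, then $X\times F$ is closed and $(\alpha\times g)$-invariant. So $\alpha\times g$ can be minimal only if $g$ is, or $Y$ is a single periodic orbit; and for infinite connected $Y$ we are back at (1).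

The curve shows a better place for the prescribed action. Minimality of $\alpha$ came from $\varphi$ alone and did not care what lies over $L$. The cohomology of $X$ came, by duality, from the homology of $L$ alone. So replace the curve by an open manifold $L$ of higher dimension with a free $\mathbb Z$-action, whose homology together with the action is what we want to see, place it injectively and equivariantly in $(S^d,\varphi)$, and blow it up. This is the plan of the proof of Theorem B:

1. build $L$ with generator $\psi$ of the $\mathbb Z$-action, $H_i(L)\cong A_i$ and $\psi_*=\tau_i^{-1}$ (Section 5);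
2. find an injective immersion $f:L\to S^d$ with $f\psi=\varphi f$ (Section 6);
3. construct $X$ and $\alpha$ (Section 7), and prove minimality and (c) (Section 8);
4. compute $H^*(X)$ with $\alpha^*$ (Section 9), and deduce $K^*(X)$ (Section 10).

The inverse in $\tau_i^{-1}$ will be undone by Poincaré duality.

For $G_0=0$, $G_1=\mathbb Z$, $\sigma_1=-1$, a suitable $L$ can be written down. Let $L=S^3\times\mathbb R\times\mathbb R$ and $\psi(x,t,u)=(\rho(x),t+1,-u)$ with $\rho$ a reflection of $S^3$. The $\mathbb Z$-action is free and properly discontinuous because of the coordinate $t$; $\psi$ preserves orientation because $\rho$ and $u\mapsto-u$ both reverse it; and $H_0(L)=\mathbb Z$, $H_3(L)=\mathbb Z$ with $\psi_*=-1$, all other homology being zero.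

## 5. An open manifold with prescribed homology and $\mathbb Z$-action

**Step 5.1 (Moore spaces).** This step realizes one group $A$ with one automorphism $\tau$ by a CW complex and a self-map. Let $A$ be a countable abelian group, $i\ge2$, and let $0\to F_1\to F_0\to A\to0$ be a free resolution with $F_0,F_1$ of countable rank. Take $\bigvee S^i$ with one sphere for each basis element of $F_0$; since $i\ge2$, $\pi_i(\bigvee S^i)=F_0$. Attach one $(i+1)$-cell for each basis element of $F_1$, along a based map representing its image in $F_0$. The result $M(A,i)$ is a countable simply connected CW complex of dimension at most $i+1$. Its reduced cellular chain complex is $F_1\to F_0$ in degrees $i+1$ and $i$, and this map is injective, so $\tilde H_*(M(A,i))$ is $A$ in degree $i$ and zero elsewhere. For example, $M(\mathbb Z/2,2)$ is $S^2$ with a $3$-cell attached by a map of degree $2$, and $M(0,i)$ may be taken to be a point.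

An automorphism $\tau$ of $A$ lifts to a homomorphism $F_0\to F_0$, which is induced on $\pi_i$ by a based map $u:\bigvee S^i\to\bigvee S^i$. We extend $u$ over the $(i+1)$-cells, as a map into $M(A,i)$. The lift carries the image of $F_1$ in $F_0$ into itself, because $\tau$ is well defined on $A$. So composing an attaching map with $u$ gives an element of $F_0$ that vanishes in $A=\pi_i(M(A,i))$ (Hurewicz). Hence $u$ extends to a based self-map of $M(A,i)$, and it induces $\tau$ on $H_i=A$.

Let $Y=\bigvee_{i=2}^rM(A_i,i)$. The wedge of the self-maps just built is homotopic to a based cellular map $g:Y\to Y$. It induces $\tau_i$ on $H_i(Y)=A_i$ for $2\le i\le r$; the other reduced homology vanishes, and $\dim Y\le r+1$.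

**Step 5.2 (The cyclic cover of the mapping torus).** The map $g$ need not be invertible; this step converts it into a deck transformation, which is. Let $T(g)=Y\times[0,1]/(y,1)\sim(g(y),0)$, a countable connected CW complex of dimension at most $r+2$. Its infinite cyclic cover $\tilde T$ consists of pieces $Y\times[k,k+1]$, $k\in\mathbb Z$, where $(y,k+1)$ in piece $k$ is glued to $(g(y),k+1)$ in piece $k+1$. Let $s$ be the deck transformation taking piece $k$ to piece $k+1$, and let $\iota_k:Y\to\tilde T$ send $y$ to $(y,k)$ in piece $k$. Sliding along piece $k$ gives a homotopy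
$$\iota_k\simeq\iota_{k+1}\,g. \tag{2}$$

Let $\tilde T_j$ be the union of the pieces $-j,\dots,j-1$ and $\iota_j(Y)$. It is an iterated mapping cylinder and deformation retracts to $\iota_j(Y)$ by sliding forward. Identify it up to homotopy with $Y$ by $\iota_j$. By (2), the inclusion $\tilde T_j\subset\tilde T_{j+1}$ then corresponds to $g$, and $\iota_0:Y\to\tilde T_j$ corresponds to $g^j$. Homology commutes with the increasing union $\tilde T=\bigcup_j\tilde T_j$, and $g_*$ is an isomorphism, so $\iota_{0*}:H_*(Y)\to H_*(\tilde T)$ is an isomorphism. Since $s\iota_0=\iota_1$, and $\iota_{0*}=\iota_{1*}g_*$ by (2),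
$$s_*\iota_{0*}=\iota_{1*}=\iota_{0*}g_*^{-1}.$$
Thus $H_0(\tilde T)=\mathbb Z$, $H_i(\tilde T)\cong A_i$ with $s_*=\tau_i^{-1}$ for $2\le i\le r$, and the other groups vanish. For example, if $Y=S^3$ and $g$ is a reflection, then $H_3(\tilde T)=\mathbb Z$ and $s_*=-1$.

**Step 5.3 (A locally finite complex in $\mathbb R^\ell$).** To pass to manifolds we place the homotopy type of $T(g)$ in Euclidean space as a closed polyhedron. By Hatcher, *Algebraic Topology*, Thm 2C.5, $T(g)$ is homotopy equivalent to a countable simplicial complex $K$ of dimension at most $r+2$. Let $K_0\subset K_1\subset\cdots$ be nonempty finite subcomplexes exhausting $K$. Then $K$ is homotopy equivalent to the telescope $\bigcup_nK_n\times[n,n+1]\subset K\times[0,\infty)$. Fix an order on the vertices of $K$ and triangulate each prism $K_n\times[n,n+1]$ in the standard way, without new vertices; the ends are not subdivided, so the prisms fit together. We obtain a countable simplicial complex $P$ of dimension at most $r+3$, locally finite because a vertex $(v,n)$ only meets simplices of $K_{n-1}\times[n-1,n]$ and $K_n\times[n,n+1]$.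

Number the vertices of $P$ by $1,2,3,\dots$ and send vertex $n$ to the point $(n,n^2,\dots,n^\ell)\in\mathbb R^\ell$; extend linearly on simplices. Any $\ell+1$ points on this curve are affinely independent (Vandermonde). Two simplices of $P$ have together at most $2(r+4)=2r+8=\ell+1$ vertices, so their images meet exactly in the image of their common face. The first coordinate on the image of a simplex is at least the smallest index of its vertices, and only finitely many simplices have a vertex with index below a given bound, by local finiteness. So every bounded set meets only finitely many image simplices, and $P$ is embedded as a closed polyhedron in $\mathbb R^\ell$.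

**Step 5.4 (The manifold $L$).** We thicken $P$ to an open set and pull back the cyclic cover. By a standard theorem of PL topology a closed polyhedron in $\mathbb R^\ell$ is a subcomplex of some triangulation of $\mathbb R^\ell$, and after one barycentric subdivision $P$ is a full subcomplex. Let $V$ be the open star of $P$, the union of all open simplices whose closure meets $P$. It is open and deformation retracts to $P$: by fullness each simplex $\Delta$ meeting $P$ is the join of the face $\Delta\cap P$ with a complementary face (possibly empty), its points in $V$ are $(1-t)a+tb$ with $a\in\Delta\cap P$, $b$ in the complementary face and $t<1$, and we shrink $t$ to $0$. Hence $V\subset\mathbb R^\ell$ is open and $V\simeq P\simeq T(g)$.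

Let $p:L\to V$ be the pullback of $\tilde T\to T(g)$ along the homotopy equivalence $V\to T(g)$, and let $\psi$ be the deck transformation corresponding to $s$. Then $L\to\tilde T$ is equivariant and a homotopy equivalence. So $L$ is a connected second countable smooth $\ell$-manifold. Orient it by pulling back the orientation of $\mathbb R^\ell$; then $\psi$, which covers the identity of $V$, preserves orientation. It generates a free properly discontinuous $\mathbb Z$-action with quotient $V$. In particular $L$ is not compact, since a $\psi$-orbit is infinite, closed and discrete. By Step 5.2,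
$$H_0(L)=\mathbb Z,\qquad H_i(L)\cong A_i\ \text{ with }\ \psi_*=\tau_i^{-1}\ (2\le i\le r),\qquad\text{all other }H_i(L)=0. \tag{3}$$

## 6. An equivariant injective immersion into $(S^d,\varphi)$

**Lemma 1.** There is an injective $C^\infty$ immersion $f:L\to M=S^d$ with $f\psi=\varphi f$.

The plan is to show that smooth equivariant maps exist, and then that a generic one is an injective immersion. Two points of one $\psi$-orbit cannot be separated by a perturbation, since their images are tied together by $\varphi$; there the absence of periodic points does the work.

**Step 6.1 (Equivariant maps exist).** Let $\mathbb Z$ act on $L\times M$ by $(\psi,\varphi)$. A map $f:L\to M$ with $f\psi=\varphi f$ is the same as a section of the smooth bundle $L\times_{\mathbb Z}M\to V$ with fiber $S^d$. Triangulate $V$ so finely that the bundle is trivial over each simplex, and build a section over one skeleton after another. Extending it over a $k$-simplex means extending a map $S^{k-1}\to S^d$ over the disc, which is possible because $k-1<\ell<d$. A continuous section can be approximated by a smooth one.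

Let $\mathcal E$ be the nonempty set of smooth equivariant maps $L\to M$, with the weak $C^\infty$ topology (uniform convergence of all derivatives on compact sets). $C^\infty(L,M)$ is closed in the Fréchet space $C^\infty(L,\mathbb R^{d+1})$, and $\mathcal E$ is closed in $C^\infty(L,M)$. So $\mathcal E$ is completely metrizable and Baire's theorem holds in it.

Let $\mathcal B$ be a countable family of closed coordinate balls in $L$ whose interiors form a base, each $B\in\mathcal B$ contained in an open set $\hat B$ that $p$ maps diffeomorphically onto an evenly covered open set; so $\psi^k\hat B\cap\hat B=\emptyset$ for $k\ne0$.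

**Step 6.2 (Separating different orbits).** Let $B,B'\in\mathcal B$ with $p(B)\cap p(B')=\emptyset$. We show that $\{f\in\mathcal E:f(B)\cap f(B')=\emptyset\}$ is open and dense. Openness holds because $B,B'$ are compact. For density, fix $f\in\mathcal E$ and choose disjoint open sets $W\supset p(B)$ and $W'\supset p(B')$ in $V$. Put $O=\hat B\cap p^{-1}(W)$ and $O'=p^{-1}(W')$. Then $\psi^kO\cap O=\emptyset$ for $k\ne0$ and $O'\cap\psi^kO=\emptyset$ for all $k$. Choose $\chi\in C_c^\infty(O)$ with $0\le\chi\le1$ and $\chi=1$ on an open set $O_1$ with $B\subset O_1\subset O$. For $a\in\mathbb R^{d+1}$ with $|a|<1/2$ let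
$$f_a=\frac{f+\chi a}{|f+\chi a|}\ \text{ on }O,\qquad f_a=\varphi^kf_a\psi^{-k}\ \text{ on }\psi^kO,\qquad f_a=f\ \text{ elsewhere.}$$
The translates of $\operatorname{supp}\chi$ form a locally finite family, so $f_a$ is smooth; it is equivariant by construction, and $f_a\to f$ in $\mathcal E$ as $a\to0$, since over a compact set only finitely many translates matter.

For $x\in O_1$ the map $a\mapsto f_a(x)=(f(x)+a)/|f(x)+a|$ is a submersion to $S^d$, and $f_a=f$ on $O'$. So the map
$$(x,x',a)\mapsto(f_a(x),f_a(x'))\in M\times M,\qquad x\in O_1,\ x'\in O',\ |a|<1/2,$$
is transverse to the diagonal: the image of its derivative contains $TM\times0$, which together with the tangent space of the diagonal spans everything. By parametric transversality, for almost every $a$ the map $(x,x')\mapsto(f_a(x),f_a(x'))$ is transverse to the diagonal. Its source has dimension $2\ell<d$ and the diagonal has codimension $d$, so it misses the diagonal. Taking such $a$ close to $0$ proves density.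

**Step 6.3 (Immersivity).** Let $B\in\mathcal B$. We show that the set of $f\in\mathcal E$ that are immersive at every point of $B$ is open and dense. Openness holds since $B$ is compact and the condition is open on first derivatives. For density, let $f\in\mathcal E$. Cover $B$ by finitely many compact sets $B_j\subset O_j$, where $O_j$ is open and relatively compact, lies inside one coordinate chart of $L$, satisfies $\psi^kO_j\cap O_j=\emptyset$ for $k\ne0$, and $f(\overline{O_j})$ lies in one chart of $M$. Let $\chi_j\in C_c^\infty(O_j)$ equal $1$ near $B_j$. For $j=1,2,\dots$ in turn, replace the current map $f$ on $O_j$, in the charts, by $f+\chi_jA_jx$, with $A_j\in\mathrm{Hom}(\mathbb R^\ell,\mathbb R^d)$ small, and extend equivariantly to the translates $\psi^kO_j$ as in Step 6.2.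

Near $B_j$ the derivative of the new map in direction $u$ is $df_xu+A_ju$. For $|u|=1$ the map $A\mapsto Au$ is onto $\mathbb R^d$. So $(x,u,A)\mapsto df_xu+Au$ is a submersion, and for almost every $A$ the map $(x,u)\mapsto df_xu+Au$, defined for $x$ near $B_j$ and $|u|=1$, is transverse to $0\in\mathbb R^d$. Its source has dimension $2\ell-1<d$, so it has no zeros: the new map is immersive on $B_j$. If $A_j$ is small enough, the immersivity already achieved on $B_1,\dots,B_{j-1}$ survives, and so does the condition that $\overline{O_i}$ is mapped into its chart for $i>j$. After finitely many arbitrarily small changes the map is immersive on $B$.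

**Step 6.4 (Conclusion).** By Baire some $f\in\mathcal E$ satisfies all these countably many conditions. It is an immersion. Suppose $f(x)=f(x')$ with $x\ne x'$. If $p(x)\neq p(x')$, then $x\in B$ and $x'\in B'$ for some $B,B'\in\mathcal B$ with disjoint images in $V$, contradicting Step 6.2. If $x'=\psi^kx$ with $k\ne0$, then $f(x')=\varphi^kf(x)\ne f(x)$, because $\varphi$ has no periodic points. This proves Lemma 1. $\square$

**Conventions from now on.** Identify $L$ as a set with $f(L)\subset M$. The words "topology of $L$" always mean the manifold topology; on compact subsets of $L$ it agrees with the topology of $M$. We have $\varphi(L)=L$ and $\varphi|_L=\psi$. Let $c=d-\ell$; then $c\ge\ell+1\ge2$. Let $N=TM|_L/TL$, a bundle of rank $c$ oriented by the orientations of $M$ and $L$. Since $\varphi$ and $\psi$ both preserve orientation, $d\varphi$ acts on $N$ preserving orientation. Let $S(N)=(N\setminus0)/\mathbb R_{>0}$ be the bundle of normal directions. Finally, $L$ is a countable union of compact sets and the smooth image of a manifold of dimension $\ell<d$; so $L$ is an $F_\sigma$ set of measure zero in $M$.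

## 7. Tapered blow-ups and the space $X$

A blow-up is usually taken along a closed submanifold, and $L$ is dense in $M$ because it is invariant. So we blow up compact pieces of $L$, letting the blow-up taper off at their boundaries, and pass to the limit.

**Definition (spherical blow-up).** Let $U$ be a closed submanifold of a manifold $O$, of codimension $c$, with normal bundle $N$. Then $\mathrm{Bl}_U(O)=(O\setminus U)\sqcup S(N)$ is a manifold with boundary $S(N)$. In coordinates $(x,v)\in\mathbb R^\ell\times\mathbb R^c$ of $O$ with $U=\{v=0\}$ it has coordinates $(x,\rho,\theta)$ with $\rho\ge0$, $\theta\in S^{c-1}$, $v=\rho\theta$.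

For example, blowing up the origin in $\mathbb R^2$ gives $[0,\infty)\times S^1$: polar coordinates, with the origin replaced by a circle.

**Step 7.1 (Blow-ups are functorial).** We check that a diffeomorphism of pairs lifts to the blow-ups; this includes independence of the coordinates. Work in coordinate neighborhoods that are balls in the $v$-direction, and let $F(x,v)$ be the $v$-component of the diffeomorphism, so $F(x,0)=0$. Then
$$F(x,v)=B(x,v)v,\qquad B(x,v)=\int_0^1D_vF(x,tv)\,dt,$$
with $B$ smooth and $B(x,0)=D_vF(x,0)$ invertible. We have $B(x,\rho\theta)\theta\ne0$ for all $\rho\ge0$: for $\rho>0$ because $\rho B(x,\rho\theta)\theta=F(x,\rho\theta)\ne0$ (points off $U$ go to points off $U$), and for $\rho=0$ by invertibility. So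
$$\rho'=\rho\,|B(x,\rho\theta)\theta|,\qquad\theta'=\frac{B(x,\rho\theta)\theta}{|B(x,\rho\theta)\theta|}$$
define, together with the $x$-component, a smooth map of the blow-ups, which for $\rho=0$ is the action of the normal derivative on $S(N)$. The inverse diffeomorphism gives the inverse map.

**Step 7.2 (The tapered blow-up $X_C$).** Let $C\subset L$ be a nonempty compact smooth codimension-$0$ submanifold with boundary, and $U=C\setminus\partial C$. Then $U\ne\emptyset$, and $\partial C\ne\emptyset$ because $L$ is connected and not compact. The topologies of $L$ and $M$ agree on $C$. So $C$ is a compact submanifold with boundary of $M$, and $U=C\cap O$ is a closed submanifold of the open set $O=M\setminus\partial C$. Put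
$$X_C=(M\setminus U)\sqcup S(N|_U),\qquad\pi_C:X_C\to M\ \text{the projection.}$$
As a set, $\pi_C^{-1}(O)=\mathrm{Bl}_U(O)$, and what remains is $\partial C$. Call $G\subset X_C$ open if $G\cap\pi_C^{-1}(O)$ is open in $\mathrm{Bl}_U(O)$ and each $y\in G\cap\partial C$ has an open neighborhood $Q\subset M$ with $\pi_C^{-1}(Q)\subset G$. Both conditions are stable under unions and finite intersections, so this is a topology. If $Q\subset M$ is open, so is $\pi_C^{-1}(Q)$, because $\mathrm{Bl}_U(O)\to O$ is continuous; thus $\pi_C$ is continuous. The sets $\pi_C^{-1}(Q)$ with $Q\ni y$ open form a neighborhood base at $y\in\partial C$. And $\pi_C^{-1}(O)$ is open in $X_C$ and carries the topology of $\mathrm{Bl}_U(O)$.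

**Lemma 2.** $X_C$ is homeomorphic to $M\setminus T$ for some open $T\subset M$ with $\emptyset\ne T\ne M$. In particular $X_C$ is compact metrizable, $\dim X_C\le d$, and $H^d(X_C;\mathbb Z)=0$.

*Proof.* This is the spindle picture of Section 4. First, $X_C$ is Hausdorff: points with distinct images under $\pi_C$ are separated by preimages of open sets of $M$, and distinct points of one fiber lie over $U$ and are separated in $\mathrm{Bl}_U(O)$.

Let $\nu\cong N$ be the orthogonal complement of $TL$ in $TM|_L$ for the round metric. The tubular neighborhood theorem, applied to a relatively compact neighborhood of $C$ in $L$ (which is embedded in $M$), gives $\varepsilon>0$ and an open $U'\supset C$ in $L$ such that $e(x,v)=\exp_xv$ is a smooth embedding of $\{(x,v)\in\nu:x\in U',|v|<\varepsilon\}$ onto an open subset of $M$. Let $\rho:C\to[0,\varepsilon/4]$ be continuous and zero exactly on $\partial C$, for instance the minimum of $\varepsilon/4$ and the distance to $\partial C$ in some metric on $L$. Put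
$$T=\{e(x,v):x\in U,\ |v|<\rho(x)\}.$$
$T$ is open, it contains $U\neq\emptyset$, and it misses $\partial C\ne\emptyset$, because $e$ is injective and $y=e(y,0)$ for $y\in\partial C$.

Define $h:M\setminus T\to X_C$ on points $y=e(x,v)$ with $x\in U$ and $\rho(x)\le|v|\le2\rho(x)$ by
$$h(y)=e\big(x,\,2(|v|-\rho(x))\,v/|v|\big)\ \text{ if }|v|>\rho(x),\qquad h(y)=[v]\in S(N_x)\ \text{ if }|v|=\rho(x),$$
and by $h(y)=y$ for all other $y$. For each $x\in U$, $t\mapsto2(t-\rho(x))$ is a bijection $(\rho(x),2\rho(x)]\to(0,2\rho(x)]$, so $h$ is a bijection.

$h$ is continuous off $\partial C$. The set $\{e(x,v):x\in C,|v|\le2\rho(x)\}$ is compact, and its points with $x\in\partial C$ are just the points of $\partial C$; so $\{e(x,v):x\in U,|v|\le2\rho(x)\}$ is closed in $O$, while $\{e(x,v):x\in U,|v|<2\rho(x)\}$ is open. Thus $O\setminus T$ is the union of two relatively closed sets, $\rho(x)\le|v|\le2\rho(x)$ and the complement of $|v|<2\rho(x)$. The two definitions agree where they meet, at $|v|=2\rho(x)$. On the second set $h$ is the identity. On the first, $h$ is $(x,|v|,v/|v|)\mapsto(x,2(|v|-\rho(x)),v/|v|)$ in the polar coordinates of $\mathrm{Bl}_U(O)$ given by $e$ and local orthonormal frames of $\nu$;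 this is continuous.

$h$ is continuous at $y\in\partial C$. By the neighborhood base at $y$ we need only that $\pi_Ch$ is continuous at $y$. This map fixes all points except some $e(x,v)$ with $x\in U$, $\rho(x)\leq|v|\le2\rho(x)$, which it moves to $e(x,v')$ with $|v'|\le2\rho(x)$. If such points $e(x,v)$ tend to $y$, then $x\to y$ in $L$, so $\rho(x)\to0$ and $e(x,v')\to y$.

So $h$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism. A compact subset of $S^d$ is metrizable of dimension at most $d$. By duality $H^d(M\setminus T)\cong H_0(S^d,T)$, and this is $0$ because $S^d$ is connected and $T\ne\emptyset$. $\square$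

**Step 7.3 (Maps between the $X_C$).** We need to enlarge $C$ and to move it by $\varphi$.

First, let $C\subset U'=C'\setminus\partial C'$. Let $q_{C',C}:X_{C'}\to X_C$ be the identity on $M\setminus U'$ and on $S(N|_U)$, and the projection to $M$ on $S(N|_{U'\setminus U})$. Then $\pi_Cq_{C',C}=\pi_{C'}$. We check continuity of $q=q_{C',C}$ at each $z\in X_{C'}$.

* If $\pi_{C'}(z)\notin C$: the part of $X_C$ over $M\setminus C$ is the open subset $M\setminus C$ of $M$, and there $q=\pi_{C'}$ is continuous.
* If $\pi_{C'}(z)\in\partial C$: the sets $\pi_C^{-1}(Q)$ form a neighborhood base at $q(z)$, and $q^{-1}\pi_C^{-1}(Q)=\pi_{C'}^{-1}(Q)$ is open.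
* If $\pi_{C'}(z)\in U$: as $U$ is open in the compact embedded set $C'$, there is an open $Q\ni\pi_{C'}(z)$ in $M$ with $Q\cap C'\subset U$. Over $Q$ both spaces are the blow-up of $Q$ along $Q\cap U$, and $q$ is the identity.

Second, by Step 7.1, $\varphi$ and $d\varphi$ induce a homeomorphism $\varphi_C:X_C\to X_{\varphi(C)}$ over $\varphi$. These homeomorphisms commute with the maps $q$.

**Step 7.4 ($X$ and $\alpha$).** Now we pass to the limit. Using regular values of a proper smooth function $L\to[0,\infty)$, choose $C_1\subset C_2\subset\cdots$ as in Step 7.2 with $C_n\subset U_{n+1}$, where $U_n=C_n\setminus\partial C_n$, and $\bigcup_nC_n=L$. Write $X_n=X_{C_n}$ and set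
$$X=\varprojlim(X_n,q_{C_{n+1},C_n}).$$
As a set, $X=(M\setminus L)\sqcup S(N)$: over $y\in M\setminus L$ the only compatible sequence is the constant one, and over $y\in L$ we have $y\in U_n$ for large $n$, so a compatible sequence is a point of $S(N_y)$. Let $r_n:X\to X_n$ and $\pi:X\to M$ be the projections; both are surjective. $X$ is compact, metrizable and infinite. Also $\dim X\le d$, since limits of inverse sequences of compact metrizable spaces of dimension at most $d$ have dimension at most $d$ (Engelking, *Dimension Theory*, §1.13).

For every $C$ as in Step 7.2 the obvious map $r_C:X\to X_C$ is continuous: $C$ is compact and covered by the increasing open sets $U_n$, so $C\subset U_n$ for some $n$ and $r_C=q_{C_n,C}\,r_n$. Define $\alpha=\varphi$ on $M\setminus L$ and $\alpha=d\varphi$ on $S(N)$. This is a bijection of $X$ over $\varphi$. The map $r_n\alpha$ is the composite of $r_{\varphi^{-1}(C_n)}:X\to X_{\varphi^{-1}(C_n)}$ with the homeomorphism to $X_n$ induced by $\varphi$. So $\alpha$ is continuous, and the same argument applies to $\alpha^{-1}$. Hence $\alpha$ is a homeomorphism, and $\pi\alpha=\varphi\pi$.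

## 8. Minimality, invariant measures and entropy

**Step 8.1 ($M\setminus L$ is dense in $X$).** This is the only fact about the topology of $X$ that minimality needs. A nonempty open set of $X$ contains some $r_n^{-1}(G)\ne\emptyset$ with $G\subset X_n$ open, nonempty. We claim that $M\setminus C_n$ is dense in $X_n$. Over $M\setminus\partial C_n$ it is the interior of the manifold with boundary $\mathrm{Bl}_{U_n}(M\setminus\partial C_n)$, hence dense there. A neighborhood of $y\in\partial C_n$ contains $\pi_{C_n}^{-1}(Q)$ with $Q\ni y$ open in $M$, and $Q\not\subset C_n$ because $C_n$ has measure zero. So $G\cap(M\setminus C_n)$ is nonempty; it is open in $M$, since $X_n$ over $M\setminus C_n$ is just $M\setminus C_n$. As $L$ has measure zero, $G$ contains some $y\in M\setminus L$, and the point $y$ of $X$ lies in $r_n^{-1}(G)$.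

**Step 8.2 (Minimality).** Let $F\subset X$ be closed and nonempty with $\alpha(F)=F$. Then $\pi(F)$ is closed, nonempty and $\varphi(\pi(F))=\pi(F)$, so $\pi(F)=M$. Over $M\setminus L$ the fibers of $\pi$ are single points, so $F\supset\pi^{-1}(M\setminus L)$. This set is dense by Step 8.1, so $F=X$. Thus $\alpha$ is minimal. Since $L$ is an $F_\sigma$ of measure zero, $M\setminus L$ is a dense $G_\delta$ in $M$. This is (a), except for connectedness, which follows from $H^0(X)=\mathbb Z$ in Section 9.

**Step 8.3 (Invariant measures do not see $L$).** For (c) we show that $\mu(L)=0$ for each $\varphi$-invariant probability measure $\mu$. Write $L$ as a countable union of Borel sets $W_1,W_2,\dots$ on which $p:L\to V$ is injective, and put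
$$D=\bigcup_m\Big(W_m\setminus\bigcup_{k\in\mathbb Z,\ j<m}\psi^kW_j\Big).$$
Each $\psi$-orbit meets $D$ exactly once: if $m$ is the smallest index such that the orbit meets $W_m$, it does so in one point, which lies in $D$, and the terms with larger index exclude the orbit. Borel subsets of $L$ are Borel in $M$, because each compact $C_n$ carries the topology of $M$. So $L=\bigsqcup_{k\in\mathbb Z}\varphi^k(D)$ and $\mu(L)=\sum_{k\in\mathbb Z}\mu(D)\le1$. Hence $\mu(D)=0$ and $\mu(L)=0$.

**Step 8.4 (Proof of (c)).** Let $\hat\mu$ be an $\alpha$-invariant probability measure. Its image under $\pi$ is $\varphi$-invariant, so $\hat\mu$ is concentrated on $\pi^{-1}(M\setminus L)$. The map $\pi$ is closed, so its restriction $\pi^{-1}(M\setminus L)\to M\setminus L$ is a closed continuous bijection, that is, a homeomorphism. Hence $\hat\mu$ is determined by $\pi_*\hat\mu$, and every $\varphi$-invariant $\mu$, being concentrated on $M\setminus L$, lifts. So $\pi_*$ is a continuous affine bijection between the compact convex sets of invariant measures, hence an affine homeomorphism, and corresponding systems are measurably isomorphic. By the variational principle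 $h_{top}(\alpha)=h_{top}(\varphi)$.

## 9. The cohomology of $X$ as the homology of $L$

For a single $C$, Lemma 2 and Alexander duality already give $\tilde H^k(X_C)\cong\tilde H_{d-1-k}(T)$, and $T\simeq U$. But $T$ depends on choices that neither the maps $q_{C',C}$ nor $\varphi_C$ respect, and we must follow $\alpha^*$. We therefore use the Leray spectral sequence of $\pi_C$, which is natural. Cohomology is sheaf cohomology with $\mathbb Z$ coefficients; on compact Hausdorff spaces it equals Čech cohomology.

**Step 9.1 (An exact sequence for $X_C$).** By proper base change the stalk of $R^q\pi_{C*}\mathbb Z$ at $y$ is $H^q(\pi_C^{-1}(y))$. The fiber is $S(N_y)\cong S^{c-1}$ for $y\in U$ and a point otherwise. As $c\ge2$, all fibers are connected, so $R^0\pi_{C*}\mathbb Z=\mathbb Z$, and $R^q\pi_{C*}\mathbb Z=0$ for $q\ne0,c-1$. The sheaf $\mathcal S_C=R^{c-1}\pi_{C*}\mathbb Z$ has zero stalks off the locally closed set $U$, so it is the extension by zero of its restriction to $U$. By proper base change again, this restriction is the locally constant sheaf with stalks $H^{c-1}(S(N_y))$ of the sphere bundle $S(N|_U)\to U$, and the orientation of $N$ identifies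 it with $\mathbb Z_U$. As $C$ is compact and $U$ is open in $C$,
$$H^p(M;\mathcal S_C)=H^p_c(U).$$
So $E_2^{p,q}=H^p(M;R^q\pi_{C*}\mathbb Z)\Rightarrow H^{p+q}(X_C)$ has only the rows $q=0$ and $q=c-1$, and its only differential is $d_c:H^p_c(U)\to H^{p+c}(M)$. Splicing gives
$$\cdots\to H^k(M)\xrightarrow{\ \pi_C^*\ }H^k(X_C)\to H_c^{k-c+1}(U)\to H^{k+1}(M)\to\cdots \tag{4}$$

**Step 9.2 (Naturality).** The Leray spectral sequence is natural for commutative squares of maps, and on stalks of $R^q$ the induced map is the pullback between the cohomologies of the fibers. For $q_{C',C}$, over $\mathrm{id}_M$, the induced map $\mathcal S_C\to\mathcal S_{C'}$ is the identity on stalks over $U$. So on cohomology it is the extension-by-zero map $H^p_c(U)\to H^p_c(U')$. For $\varphi_C:X_C\to X_{\varphi(C)}$, over $\varphi$, the induced map is $\varphi^*:H^p_c(\varphi(U))\to H^p_c(U)$: no sign appears, because $d\varphi$ preserves the orientation of $N$.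

**Step 9.3 (The limit).** Take the direct limit of (4) over $n$; equivalently, over the directed set of all $C$, which $\varphi$ permutes. By continuity $\varinjlim H^k(X_n)=H^k(X)$, and $\varinjlim H^p_c(U_n)=H^p_c(L)$, where $L$ has its manifold topology, since the $U_n$ are open in $L$ and exhaust it. We get an exact sequence
$$\cdots\to H^k(M)\to H^k(X)\to H_c^{k-c+1}(L)\to H^{k+1}(M)\to\cdots \tag{5}$$
The maps induced by the $\varphi_C$ carry the sequence of $\varphi(C)$ to that of $C$. In the limit they are $\varphi^*$ on $H^*(M)$, $\psi^*$ on $H^*_c(L)$, and $\alpha^*$ on $H^*(X)$, the last because $r_{\varphi(C)}\alpha=\varphi_Cr_C$. So (5) is equivariant for $\varphi^*,\alpha^*,\psi^*,\varphi^*$.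

**Step 9.4 (Poincaré duality turns $\psi^*$ into $(\psi_*)^{-1}$).** Capping with the fundamental class is an isomorphism $H^p_c(L)\cong H_{\ell-p}(L)$, $a\mapsto a\cap[L]$. Since $\psi$ preserves orientation,
$$\psi_*(\psi^*a\cap[L])=a\cap\psi_*[L]=a\cap[L].$$
So the isomorphism carries $\psi^*$ to $(\psi_*)^{-1}$. For $p=k-c+1$ we have $\ell-p=\ell+c-1-k=d-1-k$.

**Step 9.5 (Proof of (b)).** We read off (5).

* $k=0$: $H_c^{-c}(L)=H_c^{1-c}(L)=0$ since $c\ge2$, so $H^0(X)=H^0(M)=\mathbb Z$ and $X$ is connected.
* $1\le k\le d-2$: $H^k(M)=H^{k+1}(M)=0$, so $H^k(X)\cong H_{d-1-k}(L)$, carrying $\alpha^*$ to $(\psi_*)^{-1}$.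
* $k=d-1,d$: by Lemma 2, $H^d(X)=\varinjlim H^d(X_n)=0$. So (5) contains
$$0=H^{d-1}(M)\to H^{d-1}(X)\to H^\ell_c(L)\to H^d(M)\to H^d(X)=0,$$
with $H^\ell_c(L)\cong H_0(L)=\mathbb Z$ and $H^d(M)=\mathbb Z$. The middle map is a surjection $\mathbb Z\to\mathbb Z$, hence an isomorphism, and $H^{d-1}(X)=0$.
* $k>d$: $H^k(X)=0$, as $\dim X\le d$.

In the second case put $k=d-1-i$, so that $i$ runs from $1$ to $d-2$; note $r\le d-2$. By (3), $H^{d-1-i}(X)\cong H_i(L)$ is $A_i$ for $2\le i\le r$, with $\alpha^*$ acting as $(\psi_*)^{-1}=\tau_i$, and it is zero for the other $i$. This is (b), and it completes (a).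

The one leftover class of $L$, the generator of $H_0(L)=\mathbb Z$, has cancelled against the top class of the sphere. For the curve of Section 4 this cancellation was everything.

## 10. From cohomology to $K$-theory

Let $r=3$, $(A_2,\tau_2)=(G_0,\sigma_0)$ and $(A_3,\tau_3)=(G_1,\sigma_1)$. By (b), $H^k(X)$ is nonzero at most for $k=0$, where it is $\mathbb Z$, and for
$$H^{d-3}(X)\cong G_0\ (\alpha^*\leftrightarrow\sigma_0),\qquad H^{d-4}(X)\cong G_1\ (\alpha^*\leftrightarrow\sigma_1), \tag{6}$$
where $d-3$ is even and $d-4$ is odd.

**Step 10.1 (The spectral sequence for finite complexes).** For a finite CW complex $P$ let $F^pK^*(P)=\ker(K^*(P)\to K^*(P^{(p-1)}))$. The Atiyah–Hirzebruch spectral sequence $E_2^{p,q}=H^p(P;K^q(\mathrm{pt}))\Rightarrow K^{p+q}(P)$ has $E_\infty^{p,q}=F^pK^{p+q}(P)/F^{p+1}K^{p+q}(P)$. A map of complexes can be made cellular, and homotopic cellular maps agree from $E_2$ on. So from $E_2$ on, the spectral sequence and the filtration are contravariant functors on the homotopy category of finite CW complexes.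

**Step 10.2 (The spectral sequence for $X$).** We extend this to our $X$ by a limit. Since $\dim X\le d$, $X=\varprojlim P_k$ for an inverse sequence of finite polyhedra of dimension at most $d$ (Freudenthal; Engelking, *Dimension Theory*, §1.13). Let $p_k:X\to P_k$ be the projections. Define the spectral sequence and the filtration of $X$ as the direct limits of those of the $P_k$. Direct limits are exact, $K^*(X)=\varinjlim K^*(P_k)$, $H^*(X)=\varinjlim H^*(P_k)$, and $F^{d+1}K^*(P_k)=0$ for all $k$. So we get a spectral sequence
$$E_2^{p,q}=H^p(X;K^q(\mathrm{pt}))\Rightarrow K^{p+q}(X),\qquad K^*(X)=F^0\supset F^1\supset\cdots\supset F^{d+1}=0.$$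

**Step 10.3 (Naturality for self-maps of $X$).** A map $\beta:X\to X$ need not come from maps $P_k\to P_k$, so naturality needs an argument. (See also G. Segal, *Classifying spaces and spectral sequences*, Publ. IHÉS 34 (1968), §5.) It rests on two facts, for a finite polyhedron $P$:

1. every map $X\to P$ is homotopic to $b\,p_m$ for some $m$ and some $b:P_m\to P$;
2. if $b_0,b_1:P_m\to P$ and $b_0p_m\simeq b_1p_m$, then $b_0$ and $b_1$ become homotopic after composition with the bonding map $P_{m'}\to P_m$ for some $m'\ge m$.

To prove them, embed $P_j$ in a cube $Q_j$, let $Q=\prod_jQ_j$, and let $Z_m\subset Q$ be the set of $(x_j)$ with $x_m\in P_m$ and $x_j$ the image of $x_m$ under the bonding map for $j<m$. The $Z_m$ are compact, decreasing, and $\bigcap_mZ_m=X$. As $Z_m\cong P_m\times\prod_{j>m}Q_j$, the projection $z_m:Z_m\to P_m$ has a section $s_m$ with $s_mz_m\simeq\mathrm{id}$, and $z_m|_X=p_m$. For fact 1, extend $f:X\to P$ to a neighborhood of $X$ in $Q$ ($P$ is an ANR). It contains some $Z_m$; call the extension restricted to it $\hat f$. Then $f=\hat f|_X\simeq\hat fs_mz_m|_X=(\hat fs_m)p_m$. For fact 2, the homotopy on $X\times[0,1]$ and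 the maps $b_iz_m$ on $Z_m\times\{i\}$, $i=0,1$, together form a map on a closed subset of $Z_m\times[0,1]$. It extends to a neighborhood, which contains $Z_{m'}\times[0,1]$ for some $m'\ge m$ by compactness. So $b_0z_m\simeq b_1z_m$ on $Z_{m'}$. Compose with $s_{m'}$ and note that $z_ms_{m'}:P_{m'}\to P_m$ is the bonding map.

Now let $\beta:X\to X$. For each $k$ choose $m$ and $b:P_m\to P_k$ with $p_k\beta\simeq b\,p_m$. The map $b$ induces a map from the spectral sequence of $P_k$ to that of $P_m$, hence to that of $X$, and by fact 2 this does not depend on the choice. If $b$ is a choice for $k+1$, then its composite with $P_{k+1}\to P_k$ is a choice for $k$, so these maps are compatible in $k$. In the limit we obtain a map of filtered spectral sequences that is $\beta^*$ on $E_2=H^*(X;K^*(\mathrm{pt}))$ and on $K^*(X)$.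

**Step 10.4 (All differentials vanish).** Here the choice of adjacent degrees pays off. $E_2^{p,q}=0$ unless $q$ is even and $p\in\{0,d-4,d-3\}$. So only $d_s$ with $s$ odd, $s\ge3$, can be nonzero. Differentials out of the columns $d-4$ and $d-3$ land in columns $p\ge d-1$, where $E_2=0$. The column $p=0$ is $H^0(X;K^q(\mathrm{pt}))=K^q(\mathrm{pt})$; it is the image of the spectral sequence of a point under $X\to\mathrm{pt}$, so it consists of permanent cycles. Hence $E_2=E_\infty$.

**Step 10.5 (The groups).** In total degree $0$ only even $p$ occur, that is, $p=0$ and $p=d-3$. The map $K^0(X)\to K^0(X)/F^1=E_2^{0,0}=H^0(X;\mathbb Z)=\mathbb Z$ is the rank: this holds on each $P_k$, where $F^1K^0$ consists of the classes vanishing on the $0$-skeleton. As $X$ is connected, $F^1K^0(X)=\tilde K^0(X)$ is the group of rank-zero classes. There are no other columns between, and none above $d-3$, so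
$$\tilde K^0(X)=F^{d-3}K^0(X)\cong E_2^{d-3,3-d}=H^{d-3}(X;\mathbb Z)\cong G_0.$$
In total degree $1$ only odd $p$ occur, that is, $p=d-4$, so
$$K^1(X)=F^{d-4}K^1(X)\cong E_2^{d-4,5-d}=H^{d-4}(X;\mathbb Z)\cong G_1.$$
There is no extension problem: each group sits in a single column. By Step 10.3 applied to $\beta=\alpha$, these isomorphisms carry $\alpha^*$ on $K$-theory to $\alpha^*$ on cohomology, which by (6) is $\sigma_0$, respectively $\sigma_1$. Since $\alpha^*$ preserves rank, it preserves the decomposition $K^0(X)=\mathbb Z[1]\oplus\tilde K^0(X)$, and it fixes $[1]$. Define $\theta_0$ by $[1]\mapsto(1,0)$ and $\tilde K^0(X)\cong G_0$, and let $\theta_1$ be $K^1(X)\cong G_1$. Then $\theta_0([1])=(1,0)$, $\theta_0\alpha^*\theta_0^{-1}=\mathrm{id}\oplus\sigma_0$ and $\theta_1\alpha^*\theta_1^{-1}=\sigma_1$.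

**Step 10.6 (Products vanish).** It remains to prove the last claim of (d). We show that $F^p\cdot F^{p'}\subset F^{p+p'}$. Let $P$ be a finite complex. Classes in $F^p$ and $F^{p'}$ lift to $K^*(P,P^{(p-1)})$ and $K^*(P,P^{(p'-1)})$, and their external product lifts to $K^*\big(P\times P,\,P^{(p-1)}\times P\cup P\times P^{(p'-1)}\big)$. The second space of this pair contains $(P\times P)^{(p+p'-1)}$, because a product of cells of dimensions $a$ and $b$ with $a+b\le p+p'-1$ has $a\le p-1$ or $b\le p'-1$. Pulling back by a cellular approximation of the diagonal, which maps $P^{(p+p'-1)}$ into $(P\times P)^{(p+p'-1)}$, we see that the product restricts to zero on $P^{(p+p'-1)}$. Now pass to the limit over the $P_k$. Since $\tilde K^0(X)\oplus K^1(X)\subset F^{d-4}$, a product of two of its elements lies in $F^{2d-8}$. As $d\ge27$, we have $2d-8>d$, so $F^{2d-8}=0$.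

This proves (d), hence Theorem B, hence Theorem A. $\square$

**Step 10.7 (Proof of Proposition C).** This step shows that countability cannot be dropped. Let $X$ be compact metrizable. Then $X$ is the limit of an inverse sequence of finite polyhedra $P_k$, so $K^*(X)=\varinjlim K^*(P_k)$ is the direct limit of a sequence of finitely generated groups, hence countable. If $K^0(X)\cong\mathbb Z\oplus G_0$ and $K^1(X)\cong G_1$, then $G_0$ and $G_1$ are countable. Conversely, countable $G_0$ and $G_1$, with any automorphisms, are realized by Theorem A. $\square$
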